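# First Hochschild cohomology of twisted group algebras

Throughout, $p$ is a prime and, until the last section, $k$ is an algebraically closed field of characteristic $p$. A finite group $L$ and a $2$-cocycle $\alpha$ with values in $k^\times$ give a twisted group algebra $k_\alpha L$. We ask whether such an algebra always has a derivation that is not inner, provided $p$ divides $|L|$. The question is posed in C.-C. Todea, "Nontriviality of the first Hochschild cohomology of some block algebras of finite groups", arXiv:2206.09108 (2022). For trivial $\alpha$ the answer is yes, as a consequence of a theorem of Fleischmann, Janiszczak and Lempken which relies on the Classification of Finite Simple Groups. We show that the answer is yes for every $\alpha$, so no counterexample exists. We begin with a class of groups for which a few lines suffice.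

## 1. Groups with abelian Sylow $p$-subgroups

**Twisted group algebras.** Let $L$ act trivially on $k^\times$. A $2$-cocycle is a map $\alpha:L\times L\to k^\times$ with $\alpha(x,y)\alpha(xy,z)=\alpha(y,z)\alpha(x,yz)$. We normalize it by $\alpha(1,1)=1$, which forces $\alpha(1,x)=\alpha(x,1)=1$. The algebra $k_\alpha L$ has basis $\{\hat x:x\in L\}$ and product $\hat x\hat y=\alpha(x,y)\widehat{xy}$; its identity is $\hat 1$. Cohomologous cocycles differ by rescaling the $\hat x$ and give isomorphic algebras. Every $\hat x$ is invertible. Conjugation by $\hat g$ does not change if $\hat g$ is rescaled, so $L$ acts on $k_\alpha L$ by conjugation, $g$ acting through $\hat g$.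

*Example.* Let $p$ be odd and $V_4=\{1,a,b,ab\}$. In $M_2(k)$ put
$$\hat 1=1,\qquad \hat a=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad \hat b=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad \widehat{ab}=\hat a\hat b .$$
These four matrices are linearly independent, and products of them are again members of the list up to sign. So they define a cocycle $\alpha$ with values $\pm1$, and $k_\alpha V_4\cong M_2(k)$. Note $\hat a\hat b=-\hat b\hat a$.

**Regular elements.** For $g\in C_L(x)$, $\hat g\hat x\hat g^{-1}$ is a scalar multiple of $\hat x$; write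
$$\hat g\hat x\hat g^{-1}=\chi_x(g)\hat x .\qquad(1)$$
Then $\chi_x:C_L(x)\to k^\times$ is a homomorphism. We call $x$ *$\alpha$-regular* if $\chi_x=1$. Rescaling the basis does not change $\chi_x$. Since $\hat g\hat x\hat g^{-1}$ is a multiple of $\widehat{gxg^{-1}}$, regularity is constant on conjugacy classes. In the example, $\chi_a(b)=-1$, and likewise for $b$ and $ab$; only $1$ is $\alpha$-regular.

**First Hochschild cohomology.** A derivation of $A$ is a $k$-linear $D:A\to A$ with $D(ab)=D(a)b+aD(b)$; it is inner if $D(b)=ab-ba$ for some fixed $a$. $\operatorname{HH}^1(A)$ is the space of derivations modulo inner ones. For $A=kC_p\cong k[t]/(t^p)$ the value $D(t)$ is arbitrary (because $D(t^p)=pt^{p-1}D(t)=0$) and inner derivations are zero, so $\dim\operatorname{HH}^1(kC_p)=p$.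

**Proposition 1 (centralizer formula).** Let $x$ run over representatives of the conjugacy classes of $L$. Then
$$\operatorname{HH}^1(k_\alpha L)\cong H^1(L,k_\alpha L)\cong\bigoplus_x H^1\bigl(C_L(x),k_{\chi_x}\bigr),\qquad(2)$$
where $k_{\chi_x}$ is $k$ with $C_L(x)$ acting through $\chi_x$.

*Proof.* This turns derivations into group cohomology. Put $A=k_\alpha L$. For a derivation $D$ let $c(g)=D(\hat g)\hat g^{-1}$. Scaling $\hat g$ does not change $c(g)$, so we may compute $c(gh)$ with $\hat g\hat h$ in place of $\widehat{gh}$: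
$$c(gh)=\bigl(D(\hat g)\hat h+\hat gD(\hat h)\bigr)\hat h^{-1}\hat g^{-1}=c(g)+\hat g\,c(h)\,\hat g^{-1}.$$
So $c$ is a $1$-cocycle of $L$ in $A$. Conversely, given a $1$-cocycle $c$, let $D$ be linear with $D(\hat g)=c(g)\hat g$. Then $D(\hat g\hat h)=c(gh)\hat g\hat h=c(g)\hat g\hat h+\hat gc(h)\hat h=D(\hat g)\hat h+\hat gD(\hat h)$, so $D$ is a derivation. If $D(b)=ab-ba$, then $c(g)=a-\hat ga\hat g^{-1}$, a coboundary, and every coboundary arises so. Hence $\operatorname{HH}^1(A)\cong H^1(L,A)$.

As an $L$-module, $A$ is the direct sum of the lines $k\hat x$, which $L$ permutes; the stabilizer of $k\hat x$ is $C_L(x)$ and acts by $\chi_x$. So $A\cong\bigoplus_x\operatorname{Ind}_{C_L(x)}^Lk_{\chi_x}$, and Shapiro's lemma gives (2). $\square$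

If $x$ is $\alpha$-regular, its summand is $H^1(C_L(x),k)=\operatorname{Hom}(C_L(x),k)$, which is nonzero exactly when $p$ divides $|C_L(x):C_L(x)'|$. Here $X'=[X,X]$. So we look for regular elements whose centralizers have a nontrivial abelian $p$-quotient.

*By hand.* Let $L=S_3$ and $\alpha=1$. For $p=3$ the class of $1$ gives $\operatorname{Hom}(S_3,k)=0$, transpositions have centralizer of order $2$ and give $0$, and $3$-cycles give $\operatorname{Hom}(C_3,k)$. So the dimension is $1$. For $p=2$ the identity and the transpositions give $1$ each and the $3$-cycles $0$, so the dimension is $2$.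

Every $x\in L$ is uniquely $x=us=su$ with $u$ a $p$-element (the *$p$-part*) and $s$ a $p'$-element; both are powers of $x$, so $u\in Z(C_L(x))$ and $C_L(x)=C_L(u)\cap C_L(s)$.

**Lemma 2.** Let $C$ be a finite group, $Q\in\operatorname{Syl}_p(C)$, and $u\in Z(C)$ a $p$-element. Then $u\in C'$ if and only if $u\in Q'$.

*Proof.* A central $p$-element lies in every Sylow $p$-subgroup, so $u\in Q$. The transfer $C\to Q/Q'$ is a homomorphism to an abelian group, so it kills $C'$. For a transversal $t_i$ of $Q$ in $C$ we have $ut_i=t_iu$, so each coset contributes $u$ and the transfer sends $u$ to $u^{|C:Q|}Q'$. If $u\in C'$, then $u^{|C:Q|}\in Q'$; as $p\nmid|C:Q|$, also $u\in Q'$. The converse holds because $Q'\le C'$. $\square$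

**Lemma 3.** Every $p$-element of $L$ is $\alpha$-regular. If $x=us$ with $u,s$ as above, then $\chi_x(g)^{o(s)}=1$ for all $g\in C_L(x)$.

*Proof.* For any $y$, $\hat y^{\,o(y)}$ is a scalar. Raising (1) for $y$ to the power $o(y)$ gives $\chi_y^{o(y)}=1$. If $y$ is a $p$-element, $\chi_y=1$ because $k^\times$ has no $p$-torsion. In general $\hat x$ is a multiple of $\hat u\hat s$, so on $C_L(x)$ we get $\chi_x=\chi_u\chi_s=\chi_s$, and $\chi_s^{o(s)}=1$. $\square$

**Proposition 4.** If $p\mid|L|$ and the Sylow $p$-subgroups of $L$ are abelian, then $\operatorname{HH}^1(k_\alpha L)\ne0$ for every $\alpha$.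

*Proof.* Take a $p$-element $u\neq1$; it is $\alpha$-regular. A Sylow $p$-subgroup $Q$ of $C=C_L(u)$ is abelian, so $u\notin Q'=1$ and $u\notin C'$ by Lemma 2. The image of $u$ in $C/C'$ is a nontrivial $p$-element, so $\operatorname{Hom}(C,k)\ne0$, and (2) has a nonzero summand. $\square$

What changes when Sylow subgroups are not abelian?

## 2. Mixed elements, and what a twist removes

The proof of Proposition 4 works whenever some $p$-element satisfies $u\notin C_L(u)'$. This can fail. Suppose $P\in\operatorname{Syl}_p(L)$ is nonabelian of order $p^3$ and all nontrivial $p$-elements of $L$ are conjugate. Then $Z(P)=P'$ has order $p$, and for a generator $z$ we have $P\le C_L(z)$, so $z\in P'\le C_L(z)'$. By conjugacy every $p$-element $u$ lies in $C_L(u)'$. In such a group we must use mixed elements $x=us$ with $s\ne1$, for which $C_L(x)$ is smaller. But then Lemma 3 no longer gives regularity.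

*Example.* Let $p$ be odd and $L=V_4\times C_p$, with $\alpha$ inflated from the cocycle of Section 1; so $k_\alpha L\cong M_2(k)\otimes kC_p$. All elements have centralizer $L$. For $x=sv$ with $s\in V_4$, $v\in C_p$, regularity means $s=1$. If $s\ne1$, then $\chi_x$ is nontrivial on the normal $p'$-subgroup $V_4$, and $H^1(L,k_{\chi_x})\cong H^1(C_p,(k_{\chi_x})^{V_4})=0$. The $p$ elements of $C_p$ contribute $\operatorname{Hom}(L,k)$, of dimension $1$ each. So $\dim\operatorname{HH}^1(k_\alpha L)=p$, while $\dim\operatorname{HH}^1(kL)=4p$.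

**Why the untwisted result does not suffice.** A natural first attempt passes to a covering group. Put $m=|L|$. Since $m$ kills $H^2(L,k^\times)$, $\alpha^m$ is the coboundary of some $f:L\to k^\times$; choosing $g$ with $g^m=f$ and dividing $\alpha$ by the coboundary of $g$, we may assume that $\alpha$ has values in the finite group $Z$ of $m$-th roots of unity in $k$, which has $p'$-order. Then $\hat L=\{z\hat x:z\in Z,x\in L\}$ is a finite group, a central extension of $L$ by $Z$. With $e_\lambda=|Z|^{-1}\sum_{z}\lambda(z)^{-1}z\in kZ$ for $\lambda\in\operatorname{Hom}(Z,k^\times)$, the algebra $k\hat L\,e_\lambda$ has basis $\hat xe_\lambda$ and multiplication given by $\lambda\circ\alpha$. Derivations kill central idempotents (from $D(e)=2eD(e)$ we get $eD(e)=0$, then $D(e)=0$), so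
$$\operatorname{HH}^1(k\hat L)\cong\bigoplus_\lambda\operatorname{HH}^1(k_{\lambda\circ\alpha}L).$$
Our algebra is the summand with $\lambda$ the inclusion $Z\subset k^\times$. The untwisted result, applied to $\hat L$, says that the sum is nonzero. But the summand $\lambda=1$ is $\operatorname{HH}^1(kL)$, already nonzero by the same result. Nothing is learned about the summand we want. Regularity must be controlled directly.

**Property $X(L,\alpha)$:** there is an $\alpha$-regular $x\in L$ whose $p$-part $u$ satisfies $u\notin C_L(x)'$.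

**Theorem A.** If $p\mid|L|$, then $X(L,\alpha)$ holds for every $\alpha\in Z^2(L,k^\times)$.

**Theorem B.** If $p\mid|L|$, then $\operatorname{HH}^1(k_\alpha L)\neq0$ for every $\alpha\in Z^2(L,k^\times)$.

*Theorem A implies Theorem B.* Let $x$ be as in $X(L,\alpha)$ and $C=C_L(x)$. The image of $u$ in $C/C'$ is a nontrivial $p$-element, so $p\mid|C/C'|$ and the summand of $x$ in (2) is $\operatorname{Hom}(C,k)\ne0$. $\square$

The advantage of $X(L,\alpha)$ over $\operatorname{HH}^1\neq0$ is that it passes up from a quotient of a suitable subgroup, which allows a reduction to simple groups. The proof of Theorem A uses the Classification of Finite Simple Groups (CFSG), standard facts on groups of Lie type, and printed data on sporadic groups. These are cited.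

## 3. Lifting $X$ along a normal subgroup

Let $N\trianglelefteq L$ with $p\mid|L/N|$. If $\bar x\in L/N$ has $p$-part $\bar u\notin C_{L/N}(\bar x)'$, then *every* preimage $y$ of $\bar x$ has $p$-part $u\notin C_L(y)'$, because $u\mapsto\bar u$ and $C_L(y)$ maps into $C_{L/N}(\bar x)$. Two things are missing: $\alpha$ need not come from $L/N$, so there is no obvious cocycle on the quotient; and the preimage must be $\alpha$-regular. In the example $V_4\times C_p$ with $N=V_4$, only one of the four preimages of each element is regular.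

Both difficulties are handled by a simple $k_\alpha N$-module $V$. Clifford theory gives a cocycle $\beta$ on $T/N$, where $T$ is the stabilizer of $V$, and the *trace* on $V$ finds a regular preimage. In the example, $V=k^2$, and an element $sv$ acts by a matrix proportional to $\hat s$, with trace zero unless $s=1$. Since $T$ may be smaller than $L$, the free lifting above must be repaired: $C_L(y)$ need not lie in $T$. The repair is that a Sylow $p$-subgroup of it can be placed in $T$, and Lemma 2 needs only that.

For $g\in L$ and a $k_\alpha N$-module $V$ with representation $\rho$, let ${}^gV$ be the space $V$ with $a$ acting as $\rho(\hat g^{-1}a\hat g)$. This gives an action of $L$ on isomorphism classes in which $N$ acts trivially (via $\rho(\hat n)$).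

**Lemma 5.** Let $N\trianglelefteq L$ with $p\mid|L/N|$. There is a simple $k_\alpha N$-module $V$ whose stabilizer $T$ in $L$ satisfies $p\mid|T/N|$.

*Proof.* We count dimensions modulo a power of $p$. Let $P\in\operatorname{Syl}_p(L)$ and $P_0=P\cap N\in\operatorname{Syl}_p(N)$. As $k$ is algebraically closed of characteristic $p$, $z\mapsto z^p$ is bijective on $k^\times$. So multiplication by $|P_0|$ is bijective on $H^2(P_0,k^\times)$, but it is also zero there; hence $H^2(P_0,k^\times)=0$ and $k_\alpha P_0\cong kP_0$. By cosets, $k_\alpha N$ is free over $k_\alpha P_0$, so projective $k_\alpha N$-modules restrict to projective, hence free, $kP_0$-modules. Thus $|N|_p$ divides $\dim P_V$ for the projective cover $P_V$ of each simple $V$. (Here $n_p$ is the $p$-part of the integer $n$.) Decomposing the regular module,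
$$|N|=\sum_V\dim V\cdot\dim P_V .$$
$P$ permutes the classes of the $V$, preserving $\dim V$ and $\dim P_V$. If no $V$ were $P$-stable, every orbit would have length divisible by $p$, so $p|N|_p$ would divide $|N|$, which is impossible. For a $P$-stable $V$ we have $PN\le T$, so $|T/N|$ is divisible by $|PN/N|=|L/N|_p>1$. $\square$

**Lemma 6.** Let $N\trianglelefteq L$, $V$ a simple $k_\alpha N$-module with representation $\rho$, $T$ its stabilizer, $\bar T=T/N$. There is $\beta\in Z^2(\bar T,k^\times)$ such that $X(\bar T,\beta)$ implies $X(L,\alpha)$.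

*Proof.* For $\bar t\in L/N$ let $A_{\bar t}=\hat t\,k_\alpha N$, the span of the $\hat y$ with $y\in tN$.

**Step 1: the cocycle.** The purpose is to extend $\rho$ to the $A_{\bar t}$, $t\in T$, up to scalars. For $t\in T$ we have ${}^tV\cong V$, so there is $D(\hat t)\in GL(V)$ with
$$D(\hat t)\rho(a)D(\hat t)^{-1}=\rho(\hat ta\hat t^{-1})\qquad(a\in k_\alpha N),\qquad(3)$$
unique up to scalars by Schur's lemma. Fix $D(\hat r)$ for $r$ in a transversal of $N$ in $T$ containing $1$, with $D(\hat1)=1$, and put $D(\hat ra)=D(\hat r)\rho(a)$. This gives linear maps $D:A_{\bar t}\to\operatorname{End}V$, equal to $\rho$ on $k_\alpha N$; each $D(\hat t)$, $t\in T$, is invertible.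

Let $r,r',r''$ be in the transversal with $rr'\in r''N$, and write $\hat r\hat r'=\hat r''n$, with $n$ a scalar multiple of some $\hat m$, $m\in N$. By (3), both $D(\hat r'')\rho(n)$ and $D(\hat r)D(\hat r')$ conjugate $\rho(a)$ to $\rho(\hat r\hat r'a(\hat r\hat r')^{-1})$. As $\rho(k_\alpha N)=\operatorname{End}V$, they differ by a scalar: $D(\hat r'')\rho(n)=\beta D(\hat r)D(\hat r')$ with $\beta=\beta(\bar r,\bar r')\in k^\times$. For $a=\hat ra_0$, $b=\hat r'b_0$ we have $ab=\hat r''n(\hat r'^{-1}a_0\hat r')b_0$, so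
$$D(ab)=\beta\,D(\hat r)D(\hat r')\rho(\hat r'^{-1}a_0\hat r')\rho(b_0)=\beta\,D(\hat r)\rho(a_0)D(\hat r')\rho(b_0)$$
by (3). Thus
$$D(ab)=\beta(\bar t,\bar t')D(a)D(b)\qquad(a\in A_{\bar t},\ b\in A_{\bar t'}).\qquad(4)$$
Expanding $D(abc)$ in two ways, with $a,b,c$ chosen so that $D(a),D(b),D(c)$ are invertible, shows that $\beta$ is a $2$-cocycle. Taking one factor equal to $\hat1$ in (4) gives $\beta(\bar t,1)=\beta(1,\bar t)=1$.

Now let $\bar x\in\bar T$ be $\beta$-regular with $p$-part $\bar u\notin C_{\bar T}(\bar x)'$, and fix a preimage $x$ of $\bar x$.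

**Step 2: the trace is invariant inside $T$.** Put $\tau(b)=\operatorname{tr}D(b)$ for $b\in A_{\bar x}$. Let $g\in T$ with $\bar g\in C_{\bar T}(\bar x)$ and $a=\hat g$. Regularity means $\beta(\bar g,\bar x)=\beta(\bar x,\bar g)$. Apply (4) to $ab=(aba^{-1})a$; since $aba^{-1}\in A_{\bar x}$,
$$\beta(\bar g,\bar x)D(a)D(b)=\beta(\bar x,\bar g)D(aba^{-1})D(a).$$
So $D(aba^{-1})=D(a)D(b)D(a)^{-1}$ and $\tau(\hat gb\hat g^{-1})=\tau(b)$.

**Step 3: a function invariant under all of $\tilde C$.** Let $\tilde C$ be the preimage in $L$ of $C_{L/N}(\bar x)$. For $g\in\tilde C$ put $\tau_g(b)=\tau(\hat g^{-1}b\hat g)$ on $A_{\bar x}$. By Step 2, $\tau_{gh}=\tau_g$ for $h\in\tilde C\cap T$, so $\tau_g$ depends only on the coset $g(\tilde C\cap T)$. Put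
$$f=\sum_{g\in\tilde C/(\tilde C\cap T)}\tau_g .$$
For $h\in\tilde C$ we have $\tau_g(\hat h^{-1}b\hat h)=\tau_{hg}(b)$, so $f$ is invariant under conjugation by $\hat h$.

We must see that $f\neq0$. For $a\in k_\alpha N$, (4) gives
$$\tau_g(\hat xa)=\operatorname{tr}\bigl(M_g\,\rho_g(a)\bigr),\qquad M_g=D(\hat g^{-1}\hat x\hat g),\quad\rho_g(a)=\rho(\hat g^{-1}a\hat g).$$
Here $\rho_g$ affords ${}^gV$, and $M_g$ is invertible because $\hat g^{-1}\hat x\hat g$ is a multiple of a basis element of $A_{\bar x}$. For $g,g'\in\tilde C$, ${}^gV\cong{}^{g'}V$ only if $g^{-1}g'\in T$, so distinct cosets give nonisomorphic simple modules, and $k_\alpha N\to\prod_g\operatorname{End}({}^gV)$ is surjective. Choose $a$ with $\rho_g(a)=0$ for all cosets but one, and for that one $\rho_g(a)=M_g^{-1}E$ with $\operatorname{tr}E=1$. So the $\tau_g$ are linearly independent, and $f\ne0$. Hence there is $y\in L$ with $yN=\bar x$ and $f(\hat y)\ne0$.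

**Step 4: $y$ is $\alpha$-regular.** If $h\in C_L(y)$, then $h\in\tilde C$, and $f(\hat y)=f(\hat h\hat y\hat h^{-1})=\chi_y(h)f(\hat y)$. So $\chi_y=1$.

**Step 5: a Sylow subgroup of $C_L(y)$ moves into $T$.** Let $Q\in\operatorname{Syl}_p(C_L(y))$. For $h\in Q$, $\tau_{hg}(\hat y)=\tau_g(\hat h^{-1}\hat y\hat h)=\tau_g(\hat y)$. So $g\mapsto\tau_g(\hat y)$ is constant on the orbits of $Q$ on $\tilde C/(\tilde C\cap T)$ by left multiplication. Orbits of length greater than $1$ contribute $0$ to $f(\hat y)$, as $\operatorname{char}k=p$. Since $f(\hat y)\ne0$, $Q$ fixes a coset $g(\tilde C\cap T)$, that is, $g^{-1}Qg\le T$. Replace $y$ and $Q$ by their conjugates under $g^{-1}\in\tilde C$. Still $yN=\bar x$, $y$ is $\alpha$-regular, $Q\in\operatorname{Syl}_p(C_L(y))$; and now $Q\le T$.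

**Step 6: conclusion.** $QN/N$ lies in $\bar T$ and centralizes $\bar x$, so $QN/N\le C_{\bar T}(\bar x)$. The $p$-part $u$ of $y$ lies in $Q$ and maps to $\bar u\notin C_{\bar T}(\bar x)'\supseteq(QN/N)'$. So $u\notin Q'$, and $u\notin C_L(y)'$ by Lemma 2. $\square$

## 4. Reduction to simple groups

**Theorem S.** Let $K$ be a nonabelian finite simple group with $p\mid|K|$ and Schur multiplier $M(K)$. There is $x=us\in K$ with $p$-part $u\notin C_K(x)'$ such that $s=1$ or $\gcd(o(s),|M(K)|)=1$.

No cocycle occurs here; the condition on $o(s)$ replaces regularity for all cocycles at once.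

**Proposition 7.** Theorem S implies Theorem A.

*Proof.* Induct on $|L|$.

**Step 1: there is $1\ne N\trianglelefteq L$ with $p\mid|L/N|$.** Take $V,T$ from Lemma 5 and $\beta$ from Lemma 6. As $|T/N|<|L|$ and $p\mid|T/N|$, $X(T/N,\beta)$ holds by induction, and Lemma 6 gives $X(L,\alpha)$.

Otherwise every nontrivial normal subgroup has index prime to $p$. Let $M$ be a minimal normal subgroup; then $p\nmid|L/M|$ and $p\mid|M|$.

**Step 2: $M$ is elementary abelian.** Then $M$ is a $p$-group, hence a Sylow $p$-subgroup of $L$, and Sylow in $C_L(u)$ for each $1\neq u\in M$. By Lemma 2, $u\notin C_L(u)'$, and $u$ is $\alpha$-regular by Lemma 3.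

**Step 3: $M=K_1\times\dots\times K_n$ with $K_i\cong K$ nonabelian simple.** Then $p\mid|K|$. Take $x=us\in K_1$ from Theorem S. As $p\nmid|L/M|$, a Sylow $p$-subgroup $Q$ of $C_L(x)$ lies in
$$C_M(x)=C_{K_1}(x)\times K_2\times\dots\times K_n .$$
Since $u\in K_1$ and $u\notin C_{K_1}(x)'$, we have $u\notin C_M(x)'\supseteq Q'$. So $u\notin C_L(x)'$ by Lemma 2.

**Step 4: $x$ is $\alpha$-regular.** If $s=1$, use Lemma 3. Otherwise let $Y=\{c\hat y:c\in k^\times,\ y\in K_1\}$, a central extension of $K_1$ by $k^\times$. As $K_1$ is perfect, $Y=k^\times Y'$, so $Y'=[k^\times Y',k^\times Y']=Y''$. So $Y'$ is a perfect central extension of $K_1$, hence a quotient of the universal one, and its kernel $Y'\cap k^\times$ is a quotient of $M(K)$. Let $g\in C_L(x)$. Since $1\ne x\in K_1\cap{}^gK_1$ and $L$ permutes the $K_i$, $g$ normalizes $K_1$. So $\hat g$ normalizes $Y$ and $Y'$. Take a lift $c\hat x\in Y'$ of $x$: then $\hat g(c\hat x)\hat g^{-1}=\chi_x(g)\,c\hat x\in Y'$, so $\chi_x(g)\in Y'\cap k^\times$ and $\chi_x(g)^{|M(K)|}=1$. By Lemma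 3, $\chi_x(g)^{o(s)}=1$. The exponents are coprime, so $\chi_x(g)=1$. $\square$

The remaining sections prove Theorem S.

## 5. Three ways to recognize a good $p$-element

Call $u\in K$ *good* if $u$ is a nontrivial $p$-element with $u\notin C_K(u)'$. Then $x=u$, $s=1$ satisfies Theorem S.

**(Ab)** If $u\neq1$ is a $p$-element and $C_K(u)$ (for instance $K$) has abelian Sylow $p$-subgroups, then $u$ is good, by Lemma 2.

**(R)** If $K=H/Z$ with $Z$ central of $p'$-order and $u\in H$ is a $p$-element with $u\notin C_H(u)'$, then the image $\bar u\in K$ is good. Indeed, if $u^g=uz$ with $z\in Z$, comparing orders gives $z=1$, so $C_K(\bar u)=C_H(u)/Z$. A Sylow $p$-subgroup $Q$ of $C_H(u)$ maps isomorphically onto one of $C_K(\bar u)$, and $u\notin Q'$ by Lemma 2; apply Lemma 2 again in $C_K(\bar u)$.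

**Lemma 8.** If $u\neq1$ is a $p$-element of a finite group $K$ and $|C_K(u)|_p<o(u)^3$, then $u\notin C_K(u)'$.

*Proof.* Let $Q\in\operatorname{Syl}_p(C_K(u))$ and suppose $u\in C_K(u)'$, so $u\in Q'$ by Lemma 2. Let $\psi$ be an irreducible complex character of $Q$ lying over a faithful character $\theta$ of $\langle u\rangle\le Z(Q)$. Then $u$ acts as the scalar $\theta(u)$. As $u\in Q'$, $1=\det\psi(u)=\theta(u)^{\psi(1)}$, so $o(u)\mid\psi(1)$. Hence $o(u)^2\le\psi(1)^2\le|Q:Z(Q)|\le|Q:\langle u\rangle|$, so $o(u)^3\le|Q|$, a contradiction. $\square$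

For example, a dihedral group of order $8$ has $u$ of order $4$ with $|C(u)|=4<64$.

**Facts on reductive groups.** Let $H$ be connected reductive over $\overline{\mathbb F}_r$ with Weyl group $W(H)$, and $s\in H$ semisimple, contained in a maximal torus $S$. Then $C_H(s)^\circ$ is reductive, generated by $S$ and the root subgroups $U_\alpha$ with $\alpha(s)=1$; its Weyl group is a subgroup of $W(H)$; and $C_H(s)/C_H(s)^\circ$ is isomorphic to a section of $W(H)$ (Carter, *Finite Groups of Lie Type*, §3.5). If $H$ is semisimple and simply connected, $C_H(s)$ is connected. From here on, $\alpha$ without further comment denotes a root.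

**Lemma 9.** Let $H$ be a connected reductive group over $\overline{\mathbb F}_r$ and $p\ne r$ a prime not dividing $|W(H)|$. Then every finite $p$-subgroup $P$ of $H$ is abelian.

*Proof.* Elements of $P$ are semisimple. By the facts above, $C_H(s)/C_H(s)^\circ$ is a $p'$-group, so

$(*)$ a $p$-subgroup of $C_H(s)$ lies in $C_H(s)^\circ$; the same holds for $H/Z(H)$, which has the same Weyl group.

Induct on $\dim H$. If some $z\in Z(P)$ is not in $Z(H)$, then $P\le C_H(z)^\circ$ by $(*)$. This group has smaller dimension and Weyl group contained in $W(H)$, so $P$ is abelian by induction. So let $Z(P)\le Z(H)$, and suppose $P$ is nonabelian. Choose $x\in P\setminus Z(P)$ whose image is central in $P/Z(P)$; then $[x,P]\le Z(P)\le Z(H)$. So $PZ(H)/Z(H)$ centralizes the image $\bar x$ of $x$ in $H/Z(H)$, and lies in $C_{H/Z(H)}(\bar x)^\circ$ by $(*)$. Roots are trivial on $Z(H)$, so $\alpha(\bar x)=1$ if and only if $\alpha(x)=1$; by the description by generators this connected centralizer is the image of $C_H(x)^\circ$. Hence $P\le C_H(x)^\circ Z(H)$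 centralizes $x$, contradicting $x\notin Z(P)$. $\square$

**The list.** By CFSG, $K$ is alternating, sporadic, the Tits group ${}^2F_4(2)'$, or $K=G^F/Z(G^F)$ with $G$ simple simply connected over $\overline{\mathbb F}_r$, $F$ a Steinberg endomorphism and $G^F$ perfect. The derived groups $Sp_4(2)'\cong A_6$, $G_2(2)'\cong U_3(3)$, ${}^2G_2(3)'\cong L_2(8)$ are covered by these. We recall $Z(G^F)=Z(G)^F$.

## 6. Alternating groups

*Let $p$ be odd.* A $p$-cycle $u\in A_n$ has $C_{A_n}(u)\le\langle u\rangle\times S_{n-p}$. The derived subgroup lies in $S_{n-p}$, so $u$ is good.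

*Let $p=2$.* $A_5$ has abelian Sylow $2$-subgroups, so (Ab) applies. For $n\ge6$ the even permutation $u=(1234)(56)$ has $C_{S_n}(u)=\langle(1234)\rangle\times\langle(56)\rangle\times S_{n-6}$, whose derived subgroup lies in $S_{n-6}$; so $u$ is good.

## 7. Lie type in the defining characteristic, $p=r$

The aim is to use a regular unipotent element. Let $B=TU$ be an $F$-stable Borel subgroup with $F$-stable maximal torus $T$. Then $U^F$ is a Sylow $p$-subgroup of $G^F$, and $p\nmid|Z(G^F)|$. The regular unipotent elements form one $F$-stable $G$-class, so by the Lang–Steinberg theorem there is an $F$-fixed one. It lies in a unique Borel subgroup, which is therefore $F$-stable and $G^F$-conjugate to $B$. So there is a regular unipotent $u\in U^F$, and it has nontrivial component at every simple root (Carter, §5.1).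

By uniqueness of the Borel subgroup, $C_G(u)\le N_G(B)=B$. The $p$-elements of $B$ lie in $U$, so a Sylow $p$-subgroup $Q$ of $C_{G^F}(u)$ lies in $U^F$. Hence
$$Q'\le[U,U]\le\prod_{\operatorname{ht}\alpha\ge2}U_\alpha\not\ni u .$$
By Lemma 2, $u\notin C_{G^F}(u)'$, and (R) applies. From now on, groups of Lie type are considered at primes $p\ne r$.

## 8. Classical groups at odd primes $p\neq r$

**Case (a): the center has $p'$-order.** Let $H$ be $SL_n(q)$ with $p\nmid q-1$; or $SU_n(q)$ with $p\nmid q+1$; or $Sp_n(q)$; or $\Omega_n^{(\pm)}(q)$ ($n$ even if $q$ is even). Then $K=H/Z(H)$ with $p\nmid|Z(H)|$. Let $V$ be the natural module over $\mathbb F$ ($\mathbb F=\mathbb F_{q^2}$ for $SU$, else $\mathbb F_q$) and $u_0\in H$ of order $p$. As $p\ne r$, $V$ is a semisimple $\mathbb F\langle u_0\rangle$-module. The plan is to keep the action of $u_0$ on one small submodule $Y$ and make it trivial elsewhere.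

*Linear case.* Choose a nontrivial simple submodule $Y$ and a complement, and let $u=u_0|_Y\oplus1$. Then $\det u$ is a $p$-element of $\mathbb F_q^\times$, whose order is prime to $p$; so $\det u=1$ and $u\in H$.

*With a form.* Let $B$ be the nondegenerate (polar, alternating or hermitian) form, with $B(a,b)=\eta\,\sigma(B(b,a))$, $\eta=\pm1$, $\sigma$ the identity or the involution of $\mathbb F$. We claim that there is a nondegenerate submodule $Y\ne0$ without trivial constituents that is simple, or is $W\oplus W_1$ with $W\not\cong W_1$ simple.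

If some nontrivial simple submodule is not totally isotropic for $B$, its radical is a proper submodule, hence $0$; take it as $Y$. Otherwise all nontrivial simple submodules are totally isotropic. Let $W$ be one. As $V$ is a sum of simple submodules and $W^\perp\ne V$, there is a simple $W_1\not\le W^\perp$. The radicals of the pairing $B:W\times W_1\to\mathbb F$ are proper submodules, so they vanish and the pairing is nondegenerate. If $u_0$ were trivial on $W_1$, then $B(u_0w,w_1)=B(u_0w,u_0w_1)=B(w,w_1)$ would give $u_0w=w$ on $W$, which is false. So $W_1$ is nontrivial, hence totally isotropic; and $W_1\ne W$, so $W\cap W_1=0$. If $w+w_1$ is in the radical of $W\oplus W_1$, pairing with $W_1$ gives $w=0$ and pairing with $W$ gives $w_1=0$; so $W\oplus W_1$ is nondegenerate.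

It remains to exclude an isomorphism $\theta:W\to W_1$. Put $b(w,w')=B(w,\theta w')$; it is nondegenerate and $u_0$-invariant. For $c\in\{1,u_0\}$ the set $\{w+\theta cw:w\in W\}$ is a submodule isomorphic to $W$, so it is totally isotropic. Expanding $B(w+\theta cw,w'+\theta cw')=0$ and using $B(W,W)=B(W_1,W_1)=0$, we get
$$b(w,cw')=-\eta\,\sigma\bigl(b(w',cw)\bigr).\qquad(5)$$
Equation (5) with $c=u_0$ says $b(w,u_0w')=-\eta\sigma(b(w',u_0w))$. Equation (5) with $c=1$, applied to $(u_0w,w')$, says $b(u_0w,w')=-\eta\sigma(b(w',u_0w))$. So $b(w,u_0w')=b(u_0w,w')=b(w,u_0^{-1}w')$ for all $w,w'$, and $u_0^2=1$ on $W$. Since $p$ is odd, $u_0=1$ on $W$, a contradiction. The claim is proved.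

Put $u=u_0|_Y\perp1$ on $V=Y\perp Y^\perp$. It is an isometry, also for the quadratic form. It lies in $H$: in the unitary case $\det u$ is a $p$-element of a group of order $q+1$, hence $1$; in the orthogonal case $\Omega$ is normal in $O$ of index a power of $2$, and $u$ has odd order.

*Conclusion in all cases.* As $Y$ has no trivial constituents, $[V,u]=(u-1)V=Y$. So the centralizer of $u$ in the full linear or isometry group preserves $Y$. It acts on $Y$ through $\operatorname{End}_{\langle u\rangle}(Y)^\times$, which is abelian because $Y$ is multiplicity free (each simple constituent has a finite division ring, hence a field, as endomorphism ring). So $C_H(u)'$ is trivial on $Y$, while $u|_Y\neq1$. Hence $u\notin C_H(u)'$, and (R) applies.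

**Case (b): $H=SL_n^\delta(q)$, $p\mid q-\delta$.** Here $\delta=\pm1$ and $SL^-=SU$. Let $u=\operatorname{diag}(\zeta,\zeta^{-1},1,\dots,1)$, in an orthonormal basis if $\delta=-$, with $o(\zeta)=p$. The $\zeta$-eigenspace is a line, so $C_H(u)'$ acts trivially on it while $u$ does not; $u\notin C_H(u)'$. If $p\nmid n$, then $p\nmid|Z(H)|$ and (R) applies. Let $p\mid n$ and write $Z=Z(H)$.

*$n\ge5$.* If $gug^{-1}=\lambda u$ with $\lambda$ scalar, then $\lambda=1$, because $1$ is the only eigenvalue of $u$ of multiplicity at least $2$. So $C_K(\bar u)=C_H(u)/Z$. If $\bar u\in C_K(\bar u)'$, then $u\in C_H(u)'Z$ acts by one and the same scalar on the $\zeta$- and $\zeta^{-1}$-eigenlines, contradicting $\zeta\neq\zeta^{-1}$. So $\bar u$ is good.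

*$n=p=3$ and $9\mid q-\delta$.* Use $o(\zeta)=9$ instead. If $\lambda^3=1$ and $\{\lambda\zeta,\lambda\zeta^{-1},\lambda\}=\{\zeta,\zeta^{-1},1\}$, then $\lambda$ is in the right-hand set and has order $1$ or $3$, so $\lambda=1$. Conclude as before.

*$n=p=3$ and $(q-\delta)_3=3$.* The order of $H$ is $q^3(q^2-1)(q^3-\delta)$, with $(q^2-1)_3=3$ and $(q^3-\delta)_3=9$. So $|K|_3=27/3=9$, and (Ab) applies.

As $p\mid n$ with $p$ odd and $n\le4$ forces $n=p=3$, case (b) is complete.

## 9. Type $A$ at $p=2$, $q$ odd

*$n=2$.* The Sylow $2$-subgroups of $K=L_2(q)$ are dihedral (or four-groups) of order $2^m$, $m\ge2$, with an element of order $2^{m-1}$. Since $2^{3(m-1)}>2^m$, Lemma 8 applies.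

*$n\ge3$, $H=SL_n^\delta(q)$, $Z=Z(H)$.* We want an element with two eigenlines, over the algebraic closure, that scalars cannot confuse. Let $\zeta\in\mathbb F_{q^2}^\times$ have order $2^b=(q^2-1)_2\ge8$. There is $A\in GL_2^\delta(q)$ with eigenvalues $\zeta,\zeta^{\delta q}$: multiplication by $\zeta$ on $\mathbb F_{q^2}$ if $\delta=+$; and $\operatorname{diag}(\zeta,\zeta^{-q})$ on a hyperbolic pair if $\delta=-$, an isometry because $\zeta\cdot(\zeta^{-q})^q=\zeta^{1-q^2}=1$. Put
$$d=\det A=\zeta^{1+\delta q},\qquad u=A\oplus d^{-1}\oplus1_{n-3}.$$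
We have $d^{q-\delta}=\zeta^{\delta(q^2-1)}=1$, so $d\in\mu_{q-\delta}$ (the group of $(q-\delta)$-th roots of unity) and $u\in H$. The order of $d$ is $2^b/(q+\delta)_2=(q-\delta)_2$, so $d\ne1$. As $q+\delta$ is even, $\zeta^{q-\delta}\ne1$; hence $\zeta\neq\zeta^{\delta q}$, and neither lies in $\mu_{q-\delta}$.

Let $gug^{-1}=\lambda u$ with $\lambda\in\mu_{q-\delta}$. Multiplication by $\lambda$ preserves the multiset of eigenvalues of $u$ and membership in $\mu_{q-\delta}$; so it preserves $\{\zeta,\zeta^{\delta q}\}$ and $\{d^{-1},1^{n-3}\}$. If $n=3$, the second multiset is $\{d^{-1}\}$ and $\lambda=1$. If $n\ge5$, $1$ is its only member of multiplicity at least $2$, so $\lambda=1$. If $n=4$ and $\lambda\ne1$, then $\lambda$ swaps $d^{-1}$ and $1$, so $\lambda=d=-1$; then $\zeta^{\delta q}=-\zeta$ and $-1=d=-\zeta^2$, impossible as $o(\zeta)\ge8$. So $\lambda=1$ always, and $C_K(\bar u)=C_H(u)/Z$.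

Over the algebraic closure the $\zeta$- and $\zeta^{\delta q}$-eigenspaces are lines, so $C_H(u)'$ acts trivially on them. If $u\in C_H(u)'Z$, then $u$ acts by one scalar on both, so $\zeta=\zeta^{\delta q}$, a contradiction. Hence $\bar u$ is good.

## 10. A highest-root element in all types other than $A$

Here $G$ is not of type $A$, $F$ is not a Suzuki–Ree endomorphism, and $p\mid q-\varepsilon$ with $\varepsilon=\pm1$, where moreover $4\mid q-\varepsilon$ if $p=2$. This covers $p=2$ and $p=3$ in all these types.

**Step 1: an $F$-stable torus adapted to $\theta$.** Let $\theta$ be the highest root, $T_0$ a maximally split torus. There $F(v(t))=(\tau_0v)(t^q)$ for cocharacters $v$, where $\tau_0$ permutes the simple coroots, so $\tau_0\theta^\vee=\theta^\vee$. For $w\in W$ choose by Lang–Steinberg $g$ with $g^{-1}F(g)$ representing $w$, and put $T=gT_0g^{-1}$, a torus "of type $w$". Since $F(gtg^{-1})=g\bigl(g^{-1}F(g)\bigr)F(t)\bigl(g^{-1}F(g)\bigr)^{-1}g^{-1}$, after identifying cocharacters by conjugation with $g$ we have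
$$F(v(t))=(w\tau_0v)(t^q)\quad\text{on }T.\qquad(6)$$
Take $w=1$ if $\varepsilon=1$, and $w=w_0$, the longest element, if $\varepsilon=-1$. As $w_0\theta^\vee=-\theta^\vee$, we get $F(\theta^\vee(t))=\theta^\vee(t^{\varepsilon q})$.

**Step 2: the element $u$ and its centralizer.** Let $u=\theta^\vee(\zeta)$ with $o(\zeta)=p$ if $p$ is odd and $o(\zeta)=4$ if $p=2$. As $\zeta^{\varepsilon q}=\zeta$, $u\in T^F$. Since $\theta$ is long, $\langle\alpha,\theta^\vee\rangle\in\{0,\pm1\}$ for roots $\alpha\ne\pm\theta$, and the value $1$ occurs. So $\theta^\vee$ is injective and $o(u)=o(\zeta)\ge3$. As $G$ is simply connected, $\mathbf L:=C_G(u)$ is connected, generated by $T$ and the $U_\alpha$ with $\zeta^{\langle\alpha,\theta^\vee\rangle}=1$. Since $\zeta^{\pm1},\zeta^{\pm2}\ne1$, these are the $\alpha\perp\theta$.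

**Step 3: $u\notin(\mathbf L^F)'Z(G^F)$.** If $\alpha\perp\theta$, then no $i\theta+j\alpha$ with $i\ge1$, $j\ne0$ is a root, as it would be longer than $\theta$. By the commutator relations $U_\alpha$ centralizes $U_\theta$. So $[\mathbf L,\mathbf L]$, generated by these $U_\alpha$, centralizes $U_\theta$, and so does $Z(G)$. But $u$ acts on $U_\theta$ by $\zeta^2\ne1$. So $u\notin[\mathbf L,\mathbf L]Z(G)\supseteq(\mathbf L^F)'Z(G^F)$.

**Step 4: the centralizer in $K$ is no larger.** Suppose $gug^{-1}=uz$ with $g\in G^F$, $z\in Z(G^F)$. Then $g$ carries $\mathbf L=C_G(u)$ to $C_G(uz)=\mathbf L$, so it normalizes $Z(\mathbf L)^\circ$. As $\theta$ is dominant, the roots orthogonal to it are spanned by the simple roots orthogonal to it; in types other than $A$ exactly one simple root is not orthogonal to $\theta$. So $Z(\mathbf L)^\circ$ is one-dimensional; it contains $\theta^\vee(\mathbb G_m)$ and so equals it. Therefore $g$ acts on it by $\pm1$, and $uz=u^{\pm1}$. If $uz=u^{-1}$, then $u^2\in Z(G)$; but $u^2$ acts by $\zeta^2\ne1$ on $U_\alpha$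 with $\langle\alpha,\theta^\vee\rangle=1$, a contradiction. So $z=1$.

Thus $C_K(\bar u)=\mathbf L^F/Z(G^F)$, and by Step 3 $\bar u$ is good. Together with Sections 8 and 9 this settles all classical types.

## 11. Exceptional types at $p\ge5$ with $p\nmid q^2-1$

The types are $G_2,{}^3D_4,F_4,E_6,{}^2E_6,E_7,E_8$. Let $e\ge3$ be the order of $q$ modulo $p$.

**Step 1: abelian Sylow subgroups in most cases.** If $p\nmid|W|$, Sylow $p$-subgroups of $G^F$ are abelian by Lemma 9, hence so are those of $K$, and (Ab) applies. Otherwise $p=5$, $e=4$ (types $E_6,{}^2E_6,E_7,E_8$) or $p=7$, $e\in\{3,6\}$ (types $E_7,E_8$). Leave $(E_8,p=5,e=4)$ for Step 2. In the order formulas the factors divisible by $p$ are: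

- in $E_6,{}^2E_6,E_7$ with $e=4$: $q^8-1$, $q^{12}-1$;
- in $E_7$ with $e=3,6$: $q^6-1$, $q^{12}-1$, $q^{18}-1$;
- in $E_8$ with $e=3,6$: $q^{12}-1$, $q^{18}-1$, $q^{24}-1$, $q^{30}-1$.

(In ${}^2E_6$ the factors $q^5+1$ and $q^9+1$ are congruent to $q+1\not\equiv0$ modulo $5$.) If $e\mid m$, then $(q^m-1)_p=(q^e-1)_p\,(m/e)_p$, and $(q^e-1)_p=\Phi_e(q)_p$ since $p\nmid q^d-1$ for $d<e$. In the list each quotient $m/e$ is prime to $p$, and each factor contains the polynomial $\Phi_e$ exactly once. So $|G^F|_p=(\Phi_e(q)_p)^{a(e)}$, with $a(e)$ the multiplicity of $\Phi_e$ in the order polynomial. By the Sylow theorems for $\Phi_e$-tori (Broué–Malle; Malle–Testerman, *Linear Algebraic Groups and Finite Groups of Lie Type*, Thm 25.11) there is an $F$-stable torus $S$ with $|S^F|=\Phi_e(q)^{a(e)}$. So the abelian group $S^F$ contains a Sylow $p$-subgroup of $G^F$, and (Ab) applies.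

**Step 2: $E_8$, $p=5$, $q\equiv2,3$ modulo $5$.** Here $20/4$ is divisible by $5$ and the count of Step 1 fails; we write down a good element instead. Now $Z(G)=1$ and $K=G^F$. Identify cocharacters with the $E_8$-lattice $\Lambda$, with roots $\pm e_i\pm e_j$ and $\frac12(\pm1,\dots,\pm1)$ (even number of minus signs). Let
$$v=(6,12,0^6)\in\Lambda,\qquad o(\zeta)=5,\qquad u=v(\zeta).$$
The roots $\pm e_i\pm e_j$ with $3\le i<j\le8$ have value $0$ on $v$. All others have value in $\{\pm6,\pm12,\pm18\}$ or, for the half-integral ones, in $\{\pm3,\pm9\}$, none divisible by $5$. So $o(u)=5$; $C=C_G(u)$ is connected, $[C,C]$ has type $D_6$, and $|Z([C,C])|$ divides $4$. If the central element $u$ of $C$ were in $[C,C]$, it would lie in $Z([C,C])$, which has no element of order $5$. So $u\notin[C,C]$.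

It remains to make $u$ fixed by $F$. Let $w\in W(D_8)\le W(E_8)$ be $e_1\mapsto e_2\mapsto-e_1$, $e_3\mapsto-e_3$, the other $e_i$ fixed (two sign changes). Then $wv=(-12,6,0^6)$ and $w^{-1}v=(12,-6,0^6)$. If $q=5m+2$,
$$qwv-v=(-60m-30,\,30m,\,0^6)=5(-12m-6,\,6m,\,0^6)\in5\Lambda ;$$
if $q=5m+3$,
$$qw^{-1}v-v=(60m+30,\,-30m-30,\,0^6)=5(12m+6,\,-6m-6,\,0^6)\in5\Lambda .$$
(The coordinates in parentheses have even sum, so the vectors are in $\Lambda$.) By (6) with $\tau_0=1$, in a torus of type $w^{\pm1}$ we get $F(u)=(qw^{\pm1}v)(\zeta)=v(\zeta)=u$. Since $u\notin[C,C]\supseteq(C^F)'$ and $C_K(u)=C^F$, $u$ is good.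

## 12. Suzuki and Ree groups, and the Tits group

For ${}^2B_2(q)$ with $p$ odd, ${}^2G_2(q)$ with $p\ge5$, and ${}^2F_4(q)$ with $p\ge5$ (always $p\neq r$), $p\nmid|W|$, so Lemma 9 and (Ab) apply. For ${}^2G_2(q)$ and $p=2$, Sylow $2$-subgroups are elementary abelian of order $8$, and (Ab) applies.

**$K={}^2F_4(q)$, $q=2^{2n+1}\ge8$, $p=3$.** Here $M(K)=1$, so any $s$ is allowed, and we use a mixed element. The proper parabolics have Levi factors $SL_2(q)\times C_{q-1}$, $Sz(q)\times C_{q-1}$, $C_{q-1}^2$ up to conjugacy. As $q\equiv2$ modulo $3$, $3\nmid(q-1)|Sz(q)|$; since Sylow $3$-subgroups of $SL_2(q)$ are cyclic, all proper parabolics have cyclic Sylow $3$-subgroups. Let $u$ of order $3$ lie in the $SL_2(q)$-Levi factor, and let $R$ be the unipotent radical of that parabolic, $|R|=q^{11}\equiv2$ modulo $3$. Orbits of $\langle u\rangle$ on $R$ have length $1$ or $3$, so $|C_R(u)|\equiv2$ modulo $3$. Hence the $2$-group $C_R(u)$ is nontrivial and contains an involution $t$. By Borel–Tits (Gorenstein–Lyons–Solomon, *CFSG* no. 3, Thm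 3.1.3), $C_K(t)$ lies in a proper parabolic. So $C_K(tu)\le C_K(t)$ has cyclic Sylow $3$-subgroups, and $u\notin C_K(tu)'$ by Lemma 2. Take $x=tu$, $s=t$.

**The Tits group**, of order $2^{11}3^35^213$ with $M(K)=1$ (ATLAS data). For $p=2$ it has elements of order $16$, and $2^{11}<16^3$; Lemma 8 applies. For $p=3$ an element $x=ut$ of order $6$, with $3$-part $u$ and $2$-part $t$, has $|C_K(x)|=12$; so $C_K(x)$ has abelian Sylow $3$-subgroups and $u\notin C_K(x)'$ by Lemma 2. For $p=5,13$ use (Ab).

## 13. Sporadic groups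

All data are from the ATLAS (Conway–Curtis–Norton–Parker–Wilson, *ATLAS of Finite Groups*, 1985). By (Ab) only nonabelian Sylow subgroups matter. Two criteria do nearly everything: Lemma 8; and the remark that if $C_K(u)=\langle u\rangle\times Y$, then $C_K(u)'\le Y$, so $u$ is good.

**$p=2$.** $J_1$ has abelian Sylow $2$-subgroups. For all others Lemma 8 applies with the following elements.

| groups | $o(u)$ | bound |
|---|---|---|
| $M_{11},M_{12},M_{22},M_{23},J_2,J_3,McL,Ly$ | $8$ | $\lvert K\rvert_2\le2^8<8^3$ |
| $O'N$ | $16$ | $\lvert K\rvert_2=2^9<16^3$ |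
| $M_{24},HS,He$ (8A); $Co_3,Suz$ (8C); $HN,Th$ (8B) | $8$ | $\lvert C_K(u)\rvert_2\le2^8<8^3$ |
| $J_4,Ru,Co_2,Fi_{22},Fi_{23},Fi_{24}'$ (16A); $Co_1$ (16B) | $16$ | $\lvert C_K(u)\rvert_2\le2^{11}<16^3$ |
| $B,M$ (32A) | $32$ | $\lvert C_K(u)\rvert_2\le2^{14}<32^3$ |

**$p=3$.** $O'N$ has elementary abelian Sylow $3$-subgroups. Lemma 8 applies to:

| groups | element | bound |
|---|---|---|
| $M_{12},M_{24},J_2,He$ | 3B | $\lvert C_K(u)\rvert_3=9<3^3$ |
| $J_3$ | order $9$ | $\lvert K\rvert_3=3^5<9^3$ |
| $McL,Co_2,Suz,Ly$ | 9A | $\lvert C_K(u)\rvert_3\le3^5<9^3$ |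
| $Th$ | 27A | $\lvert C_K(u)\rvert=27<27^3$ |

Direct products occur in:

| $K$ | class | $C_K(u)$ |
|---|---|---|
| $Co_3$ | 3C | $3\times L_2(8){:}3$ |
| $Co_1$ | 3D | $3\times A_9$ |
| $HN$ | 3A | $3\times A_9$ |
| $Fi_{22}$ | 3A | $3\times U_4(3){:}2$ |
| $Fi_{23}$ | 3A | $3\times O_7(3)$ |
| $Fi_{24}'$ | 3A | $3\times O_8^+(3){:}3$ |
| $B$ | 3A | $3\times Fi_{22}{:}2$ |
| $M$ | 3C | $3\times Th$ |

**$p=5$.** In $HS$ (5C), $McL$ (5B), $Co_3$ (5B), $Co_2$ (5B) we have $|C_K(u)|_5=25<5^3$, and in $Ly$ the class 25A has $|C_K(u)|=25<25^3$; Lemma 8 applies. Direct products: $Co_1$ (5A) $5\times J_2$; $HN$ (5A) $5\times U_3(5)$; $B$ (5A) $5\times HS{:}2$; $M$ (5A) $5\times HN$; $Ru$ (5B) $5\times A_5$.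

**$p=7,11,13$.** Direct products: $He$ (7A) $7\times L_3(2)$; $Fi_{24}'$ (7A) $7\times A_7$; $M$ (7A) $7\times He$; $M$ (13A) $13\times L_3(3)$. Lemma 8: $O'N$ (7B), $|C_K(u)|_7=49<7^3$; $J_4$ (11B), $|C_K(u)|_{11}=11^2<11^3$.

**The pairs $(Ru,3)$, $(J_4,3)$, $(Th,5)$.** Here we use mixed elements.

- $(Ru,3)$, $|M(K)|=2$. Take $s\in$ 5B, so $C_K(s)=\langle s\rangle\times A_5$, and $u\in A_5$ of order $3$. Then $C_K(us)=\langle s\rangle\times C_{A_5}(u)=\langle us\rangle$ has order $15$, so $u\notin C_K(us)'=1$; and $o(s)=5$ is prime to $2$.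
- $(J_4,3)$, $M(K)=1$. Take $s\in$ 2B, $C_K(s)=2^{11}{:}M_{22}{:}2$, $|C_K(s)|_3=9$. For any $u\in C_K(s)$ of order $3$, $C_K(us)\le C_K(s)$ has abelian Sylow $3$-subgroups, so $u\notin C_K(us)'$ by Lemma 2.
- $(Th,5)$, $M(K)=1$. Take $s\in$ 2A, $C_K(s)=2^{1+8}.A_9$, $|C_K(s)|_5=5$. The same argument applies with $u\in C_K(s)$ of order $5$.

All other pairs of a sporadic group and a prime divisor of its order have abelian Sylow $p$-subgroups. This proves Theorem S. By Proposition 7 it proves Theorem A, and hence Theorem B. $\blacksquare$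

## 14. Arbitrary fields, and groups with one-dimensional $\operatorname{HH}^1$

**Theorem C.** Let $k$ be *any* field of characteristic $p$, $L$ a finite group, $\alpha\in Z^2(L,k^\times)$. Then $\operatorname{HH}^1(k_\alpha L)=0$ if and only if $p\nmid|L|$.

*Proof.* Let $p\mid|L|$ and let $\bar k$ be an algebraic closure of $k$. Derivations are the solutions of a linear system over $k$, and inner derivations are the image of a linear map; both are compatible with field extension. So $\operatorname{HH}^1(k_\alpha L)\otimes_k\bar k\cong\operatorname{HH}^1(\bar k_\alpha L)$, which is nonzero by Theorem B. If $p\nmid|L|$, then $\operatorname{HH}^1(k_\alpha L)\cong H^1(L,k_\alpha L)=0$; this first isomorphism in (2) holds over any field, and $|L|$ is invertible in $k$. $\square$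

**The bound $\dim\ge1$ is sharp for odd $p$.** Let $k$ be algebraically closed, $p$ odd, $L=C_p\rtimes C_{p-1}$ with faithful action, $\alpha=1$. Then $\operatorname{HH}^1(kL)\cong\bigoplus_xH^1(C_L(x),k)$ by (2). The class of $1$ contributes $\operatorname{Hom}(L,k)=0$, because $L'=C_p$ and $L/L'$ has order $p-1$. The elements of order $p$ form one class, with centralizer $C_p$, and contribute $\operatorname{Hom}(C_p,k)$, of dimension $1$. An element outside $C_p$ acts on $C_p$ without nontrivial fixed points, so its centralizer is a $p'$-group and contributes $0$. So $\dim\operatorname{HH}^1(kL)=1$. For $p=3$ this is the group $S_3$ computed by hand in Section 1.
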